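# Local cohomology classes that die in big Cohen–Macaulay algebras: rational singularities in characteristic $0$

## 1. Regular local rings: why $1/(x_1\cdots x_d)$ survives

Rings are commutative. They are Noetherian, except that the algebras called $A,B,C$ over a given ring, and sheaves of algebras, need not be.

**Local cohomology.** Let $\mathfrak a$ be an ideal of $R$ with $\sqrt{\mathfrak a}=\sqrt{(x_1,\dots,x_d)}$. For an $R$-module $M$, finitely generated or not, $H^i_{\mathfrak a}(M)$ is the $i$-th cohomology of the Čech complex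
$$0\to M\to\bigoplus_iM_{x_i}\to\bigoplus_{i<j}M_{x_ix_j}\to\cdots\to M_{x_1\cdots x_d}\to0 .$$
It depends only on $\sqrt{\mathfrak a}$, it commutes with flat base change $R\to R'$, and each of its elements is killed by a power of $\mathfrak a$. If $x_1,\dots,x_d$ is a regular sequence on $M$, then $H^i_{\mathfrak a}(M)=0$ for $i<d$. Elements of $H^d_{\mathfrak a}(M)$ are written $[g/(x_1\cdots x_d)^n]$ with $g\in M$, and such a class is $0$ iff $(x_1\cdots x_d)^sg\in(x_1^{n+s},\dots,x_d^{n+s})M$ for some $s\ge0$.

**Definition 1.1.** Let $(R,\mathfrak m)$ be local of dimension $d$. An $R$-algebra $B$ is a *(balanced) big Cohen–Macaulay $R$-algebra* if $\mathfrak mB\ne B$ and every system of parameters (s.o.p.) of $R$ is a regular sequence on $B$.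

For example, if $R$ is Cohen–Macaulay (CM), then $R$ and $R[s]$ are big CM $R$-algebras. If $R$ is a discrete valuation ring with uniformizer $x$, a big CM algebra is an $R$-algebra on which $x$ is a nonzerodivisor and $xB\ne B$. The fraction field $K$ of $R$ is not one, since $xK=K$. The condition $\mathfrak mB\neq B$ will be the delicate one: a construction that forces equations to hold may force $1\in\mathfrak mB$.

**Lemma 1.2.** Let $B$ be a big CM $R$-algebra, $x_1,\dots,x_d$ a s.o.p. of $R$, and $g\in B$. Then $[g/(x_1\cdots x_d)]=0$ in $H^d_{\mathfrak m}(B)$ if and only if $g\in(x_1,\dots,x_d)B$. In particular $H^d_{\mathfrak m}(B)\ne0$.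

*Proof.* If $g=x_ib$, then $g/(x_1\cdots x_d)=b/\prod_{j\ne i}x_j$ comes from $B_{\prod_{j\ne i}x_j}$, so the class is zero. Conversely, suppose $(x_1\cdots x_d)^sg\in(x_1^{s+1},\dots,x_d^{s+1})B$. We cancel one factor at a time. Suppose $x_1z\in(x_1^{a+1},x_2^{a_2},\dots,x_d^{a_d})B$ with $a\ge1$ and all $a_i\ge1$. Then $x_1(z-x_1^ab)\in(x_2^{a_2},\dots,x_d^{a_d})B$ for some $b\in B$. As $x_2^{a_2},\dots,x_d^{a_d},x_1$ is a s.o.p. of $R$, $x_1$ is a nonzerodivisor modulo $(x_2^{a_2},\dots,x_d^{a_d})B$, so $z\in(x_1^a,x_2^{a_2},\dots,x_d^{a_d})B$. Cancelling $x_1$ in this way $s$ times, and then doing the same for $x_2,\dots,x_d$, gives $g\in(x_1,\dots,x_d)B$. For $g=1$ this would contradict $\mathfrak mB\ne B$, so $[1/(x_1\cdots x_d)]\ne0$. $\square$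

**Proposition 1.3.** If $R$ is a regular local ring of dimension $d$, then $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B)$ is injective for every big CM $R$-algebra $B$.

*Proof.* Let $x_1,\dots,x_d$ generate $\mathfrak m$. As $R$ is Gorenstein, $H^d_{\mathfrak m}(R)$ is an injective hull of the residue field. Its socle is one-dimensional, spanned by $[1/(x_1\cdots x_d)]$. Every nonzero submodule contains a nonzero element killed by $\mathfrak m$, because each element is killed by a power of $\mathfrak m$. So a nonzero kernel would contain $[1/(x_1\cdots x_d)]$, and Lemma 1.2 would give $1\in\mathfrak mB$, a contradiction. $\square$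

What changes if $R$ is singular, but only mildly? The proof used that the socle class has numerator $1$. In general the classes to watch are $[g/(x_1\cdots x_d)]$ with $g$ a non-unit, $g\notin(x_1,\dots,x_d)R$, and nothing said so far keeps $g$ from lying in $(x_1,\dots,x_d)B$.

## 2. Rational singularities, and the element $x^2y^2z^2$ of a Veronese ring

**Definition 2.1.** Given a big CM $R$-algebra $B$, the local ring $R$ is *BCM$_B$-rational* if $R$ is CM and $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(B)$ is injective. It is *BCM-rational* if it is BCM$_B$-rational for every big CM $R$-algebra $B$.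

So Proposition 1.3 says that regular local rings are BCM-rational.

**Definition 2.2.** Let $R$ be local, essentially of finite type over a field of characteristic $0$. It has *rational singularities* if it is normal and for a resolution $Y\to\operatorname{Spec}R$ (that is, $Y$ regular and the map proper and birational) one has $H^i(Y,\mathcal O_Y)=0$ for all $i>0$. This does not depend on the resolution.

Regular local rings have rational singularities: the identity is a resolution. A non-example appears after Proposition 3.1.

The following question is from Linquan Ma, Karl Schwede, "Singularities in mixed characteristic via perfectoid big Cohen–Macaulay algebras", arXiv:1806.09567 (2018).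

**Conjecture.** Let $(R,\mathfrak m)$ be a local ring essentially of finite type over a field of characteristic $0$. Then $R$ is BCM-rational if and only if $R$ has rational singularities.

It is known that an excellent local ring that is BCM-rational is pseudo-rational. So, for $R$ as in the conjecture, BCM-rational implies rational singularities. For excellent local rings of characteristic $p>0$ it is also known that BCM-rational is equivalent to $F$-rational. Only the converse direction is in question: *if $R$ has rational singularities, can a class in $H^d_{\mathfrak m}(R)$ die in some big CM algebra?*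

**A test ring.** Let $k$ be a field of characteristic $0$, let $R=k[x,y,z]^{(3)}$ be the ring spanned by monomials of degree divisible by $3$, and let $\mathfrak n$ be its homogeneous maximal ideal. Put $w_1=x^3$, $w_2=y^3$, $w_3=z^3$, $g=x^2y^2z^2$ and $u=[g/(w_1w_2w_3)]\in H^3_{\mathfrak n}(R)$. Clearly $g\notin(x^3,y^3,z^3)k[x,y,z]$. By Lemma 1.2, $u$ dies in a big CM $R_{\mathfrak n}$-algebra $B$ if and only if
$$x^2y^2z^2\in(x^3,y^3,z^3)B .$$

**A first attempt at a proof of the conjecture for this ring.** Let $S=k[x,y,z]_{(x,y,z)}$. The only prime of $k[x,y,z]$ over $\mathfrak n$ is $(x,y,z)$, so $S=k[x,y,z]\otimes_RR_{\mathfrak n}$. The projection of $k[x,y,z]$ onto degrees divisible by $3$ shows that $R_{\mathfrak n}\to S$ is a direct summand, so $H^3_{\mathfrak n}(R)\to H^3_{\mathfrak n}(S)$ is injective. Let $B$ be a big CM $R_{\mathfrak n}$-algebra. *If* some big CM $S$-algebra $C$ received an $R$-algebra map $B\to C$, then $H^3_{\mathfrak n}(R)\to H^3_{\mathfrak n}(S)\to H^3_{\mathfrak n}(C)$ would be injective by Proposition 1.3. It factors through $H^3_{\mathfrak n}(B)$,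 so $H^3_{\mathfrak n}(R)\to H^3_{\mathfrak n}(B)$ would be injective as well. The missing step is the existence of $C$. Section 6 shows that it is not a technicality: for a certain $B$, no such $C$ exists.

**The opposite attempt.** The class $u$ dies in $R[T_1,T_2,T_3]/(w_1T_1+w_2T_2+w_3T_3-g)$, because $[g/(w_1w_2w_3)]=\sum_i[w_iT_i/(w_1w_2w_3)]=0$ there. One can go on adjoining solutions to equations until parameters become regular. The danger is that in the limit $1\in\mathfrak nB$. The proof below keeps control by means of the grading.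

**The results.** $k$ is a field of characteristic $0$. Consider pairs $(X,L)$ with $X$ a smooth connected projective surface over $k$, $H^0(X,\mathcal O_X)=k$, and $L$ an ample, globally generated line bundle, such that

* (i) $H^1(X,L^j)=0$ for all $j\in\mathbb Z$;
* (ii) $H^2(X,\mathcal O_X)=0$.

Put $R=R(X,L)=\bigoplus_{j\ge0}H^0(X,L^j)$ and $\mathfrak n=\bigoplus_{j>0}R_j$. For an $\mathcal O_X$-module $\mathcal F$ write $\mathcal F(j)=\mathcal F\otimes L^j$.

**Theorem A.** Assume (i), (ii) and (iii) $H^2(X,L^{-1})\ne0$. Then $R_{\mathfrak n}$ is a $3$-dimensional local ring with rational singularities, and for each $0\ne u\in H^2(X,L^{-1})=H^3_{\mathfrak n}(R)_{-1}$ there is a (balanced) big Cohen–Macaulay $R_{\mathfrak n}$-algebra $B_{\mathfrak n}$ with $u\mapsto0$ in $H^3_{\mathfrak n}(B_{\mathfrak n})$. So $R_{\mathfrak n}$ has rational singularities and is not BCM-rational. For every $d\ge3$ the $d$-dimensional local ring $R[t_1,\dots,t_{d-3}]_{(\mathfrak n,t)}$ is likewise a counterexample.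

**Theorem B.** Let $(R,\mathfrak m)$ be local, essentially of finite type over a field of characteristic $0$, with rational singularities, of dimension $d\le2$. If $A$ is any $R$-algebra with $H^d_{\mathfrak m}(A)\ne0$, then $H^d_{\mathfrak m}(R)\to H^d_{\mathfrak m}(A)$ is injective. In particular $R$ is BCM-rational, so the conjecture holds in dimension $\le2$.

**Theorem C.** Under (i) and (ii), $R_{\mathfrak n}$ has rational singularities, and it is BCM-rational if and only if $H^0(X,\omega_X\otimes L)=0$. For example, $k[x,y,z]^{(r)}$ localized at the origin is BCM-rational iff $r\le2$.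

Theorem A alone disproves the conjecture. Two families of examples:

* $X=\mathbb P^2$, $L=\mathcal O(3)$, with $R=k[x,y,z]^{(3)}$. Here $H^1(\mathbb P^2,\mathcal O(3j))=0$, $H^2(\mathcal O)=0$ and $H^2(\mathcal O(-3))=k$.
* $X\subset\mathbb P^3$ a smooth cubic surface, $L=\mathcal O(1)=\omega_X^{-1}$. From $0\to\mathcal O_{\mathbb P^3}(j-3)\to\mathcal O_{\mathbb P^3}(j)\to\mathcal O_X(j)\to0$ one gets $H^1(\mathcal O_X(j))=0$, $H^2(\mathcal O_X)=0$, $H^0(\mathcal O_X)=k$, and $R$ is the cubic hypersurface ring, for instance $k[x,y,z,w]/(x^3+y^3+z^3+w^3)$. Also $H^2(\mathcal O_X(-1))=H^2(\omega_X)=k$.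

## 3. Section rings and their local cohomology

This section translates between the ring $R$ and the cohomology of $X$. We allow curves as well, because Theorem C will need them. So let $e\in\{1,2\}$, let $X$ be a smooth connected projective $k$-scheme of dimension $e$ with $H^0(X,\mathcal O_X)=k$, let $L$ be ample and globally generated, and define $R$, $\mathfrak n$ as before.

**Proposition 3.1.**

(a) There are $w_1,\dots,w_{e+1}\in R_1$, linearly independent and without common zero on $X$. $R$ is a domain, finite over the polynomial ring $k[w_1,\dots,w_{e+1}]\subset R$. So $R$ is a finitely generated $k$-algebra of dimension $e+1$, $\sqrt{(w)R}=\mathfrak n$, and the opens $X_{w_i}=\{w_i\ne0\}$ are affine.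

(b) Let $\mathcal C$ be a quasi-coherent $\mathcal O_X$-algebra and $C=\bigoplus_{j\in\mathbb Z}H^0(X,\mathcal C(j))$. Functorially in $\mathcal C$,
$$H^0_{\mathfrak n}(C)=H^1_{\mathfrak n}(C)=0,\qquad H^{i+1}_{\mathfrak n}(C)=\bigoplus_{j\in\mathbb Z}H^i(X,\mathcal C(j))\quad(i\ge1).\tag{1}$$

(c) $R$ is normal, and $\mathbb T=\operatorname{Spec}_X\bigoplus_{j\ge0}L^j\to\operatorname{Spec}R$ is a resolution that is an isomorphism off $\mathfrak n$, with $H^i(\mathbb T,\mathcal O_{\mathbb T})=\bigoplus_{j\ge0}H^i(X,L^j)$. If $H^i(X,L^j)=0$ for all $i>0$, $j\ge0$, then $R_{\mathfrak n}$ and $R[t_1,\dots,t_m]_{(\mathfrak n,t)}$ have rational singularities.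

(d) Let $e=2$ and assume (i), (ii). Then $R$ is CM, $H^3_{\mathfrak n}(R)_j=H^2(X,L^j)$, the maps $H^2(X,L^{j-1})\to H^2(X,L^j)$ given by a nonzero section of $L$ are surjective, $H^2(X,L^j)=0$ for $j\ge0$, and $R_{\mathfrak n}$ and $R[t]_{(\mathfrak n,t)}$ have rational singularities.

*Proof.* **(a)** Since $L$ is globally generated, the sections vanishing at a given point of $X$ form a proper $k$-subspace of $R_1$. As $k$ is infinite, finitely many proper subspaces do not cover $R_1$. So we can choose $w_1,w_2,\dots$ successively, each nonzero at the generic points of the common zero locus of the previous ones. Each step lowers the dimension of this locus, so $e+1$ sections have no common zero. They define $\varphi:X\to\mathbb P^e$ with $\varphi^*\mathcal O(1)=L$. As $L$ is ample, $\varphi$ contracts no curve, so it is proper and quasi-finite, hence finite, and surjective because $\dim X=e$. A form $P$ with $P(w)=0$ vanishes on $\varphi(X)=\mathbb P^e$, so $P=0$. Thus $k[w]\subset R$ is a polynomial ring. $R=\bigoplus_{j\ge0}H^0(\mathbb P^e,(\varphi_*\mathcal O_X)(j))$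 is a finite $k[w]$-module by Serre, and a domain because $X$ is integral. $R/(w)R$ is a finite-dimensional graded $k$-algebra, so $\mathfrak n^a\subset(w)R$ for some $a$. Finally $X_{w_i}=\varphi^{-1}(D_+(w_i))$ is affine.

**(b)** We have $(C_{w_i})_j=\varinjlim_nH^0(X,\mathcal C(j+n))=H^0(X_{w_i},\mathcal C(j))$, and similarly for products of the $w_i$. So the degree-$j$ part of the Čech complex of $C$ on the $w_i$ is the Čech complex of the sheaf $\mathcal C(j)$ for the affine cover $\{X_{w_i}\}$, with $H^0(X,\mathcal C(j))$ put in front. This gives (1).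

**(c)** $\mathbb T$ is smooth over $X$, so it is smooth and integral. Cohomology of an affine morphism gives $H^i(\mathbb T,\mathcal O)=\bigoplus_{j\ge0}H^i(X,L^j)$, in particular $\Gamma(\mathbb T,\mathcal O)=R$, so $R$ is normal. $\mathbb T=X\times_{\mathbb P^e}\operatorname{Tot}(\mathcal O_{\mathbb P^e}(-1))$ is finite over $\operatorname{Tot}(\mathcal O(-1))$, the blow-up of $\mathbb A^{e+1}=\operatorname{Spec}k[w]$ at the origin. So $\mathbb T\to\mathbb A^{e+1}$ is proper, hence so is $\mathbb T\to\operatorname{Spec}R$. The locus $\mathbb T_{w_i}$ where the function $w_i$ is invertible is a principal open subset of the affine preimage of $X_{w_i}$. So it is affine, with ring $\Gamma(\mathbb T,\mathcal O)_{w_i}=R_{w_i}$. Hence $\mathbb T\to\operatorname{Spec}R$ is an isomorphism over $\bigcup D(w_i)=\operatorname{Spec}R\setminus\{\mathfrak n\}$, and is a resolution. If the stated groups vanish, then $H^i(\mathbb T,\mathcal O)=0$ for $i>0$. Likewise $\mathbb T\times\mathbb A^m\to\operatorname{Spec}R[t]$ is a resolution with $H^i=H^i(\mathbb T,\mathcal O)[t]=0$. Localize.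

**(d)** First, $H^0(X,L^{-j})=0$ for $j>0$. Indeed, let $s\ne0$ be such a section and $0\neq w\in R_1$. Then $sw^j\in H^0(\mathcal O_X)=k$ is nonzero, so $w$ vanishes nowhere and $L\cong\mathcal O_X$, which is not ample. So for $\mathcal C=\mathcal O_X$ the algebra $C$ of (b) is $R$, and (1) with (i) gives $H^i_{\mathfrak n}(R)=0$ for $i<3$ and $H^3_{\mathfrak n}(R)_j=H^2(X,L^j)$. The finite graded $k[w]$-module $R$ has depth $3$, so it is free. For a prime $Q$ of $R$ over $\mathfrak p\subset k[w]$, the local ring $R_Q$ is flat over the regular ring $k[w]_{\mathfrak p}$ with Artinian closed fibre, so it is CM. Let $C_0$ be the zero divisor of a nonzero section of $L$. Then $0\to L^{j-1}\to L^j\to L^j|_{C_0}\to0$ and $H^2(C_0,-)=0$ give the surjections. Starting from $H^2(\mathcal O_X)=0$ we get $H^2(X,L^j)=0$ for $j\ge0$. Now apply (c). $\square$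

*A non-example.* Let $X$ be a smooth plane cubic curve and $L=\mathcal O(1)$. Then $H^1(\mathbb T,\mathcal O_{\mathbb T})\supset H^1(X,\mathcal O_X)=k\neq0$, so the cone $R_{\mathfrak n}$ over $X$ does not have rational singularities.

From here to the end of Section 6, $(X,L)$ is a surface pair satisfying (i) and (ii), $w_1,w_2,w_3$ are as in (a), and $W\subset R_1$ is their $3$-dimensional span.

## 4. Sheaves of algebras with nothing in negative degrees

We look for $B$ in the form $\bigoplus_jH^0(X,\mathcal B(j))$ with $\mathcal B$ a sheaf of algebras. If $B_j=0$ for $j<0$, then $\mathfrak nB$ sits in degrees $\ge1$ and cannot contain $1\in B_0$: this is how the grading prevents collapse. By (1), the depth condition at $\mathfrak n$ is $H^1(X,\mathcal B(j))=0$ for all $j$. Away from $\mathfrak n$ it is enough that $\mathcal B$ is flat. The next definition collects the conditions that can be maintained while classes in $H^1(X,\mathcal B(j))$ are being killed.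

**Definition 4.1.** $\mathscr P$ is the class of quasi-coherent $\mathcal O_X$-algebras $\mathcal C$ such that $\mathcal O_X\to\mathcal C$ is injective, $\mathcal C$ is $\mathcal O_X$-flat, and
$$H^0(X,\mathcal C(l))=0=H^1(X,\mathcal C(l))\quad\text{for all }l<0.$$

For example, $\mathcal O_X$ and $\bigoplus_{n\ge0}L^{-n}$ are in $\mathscr P$, by (i) and $H^0(L^l)=0$ for $l<0$. But $\bigoplus_{n\ge0}L^n$ is not, since after a twist by $l=-1$ it contains $H^0(\mathcal O_X)$. Since cohomology commutes with filtered colimits on a Noetherian scheme, $\mathscr P$ is closed under filtered colimits.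

**Lemma 4.2.** Let $\mathcal C\in\mathscr P$, $j\ge0$, $c\in H^1(X,\mathcal C(j))$. There is an injective algebra map $\mathcal C\to\mathcal C'_c$ with $\mathcal C'_c\in\mathscr P$ such that $c\mapsto0$ in $H^1(X,\mathcal C'_c(j))$. For every algebra map $\mathcal C\to\mathcal D$ with $\mathcal D\in\mathscr P$ one has $\mathcal D\otimes_{\mathcal C}\mathcal C'_c\cong\mathcal D'_{c_{\mathcal D}}$ as $\mathcal D$-algebras, where $c_{\mathcal D}$ is the image of $c$.

*Proof.* **Construction.** We adjoin a universal splitting of an extension. The $\mathcal C$-module $\mathcal C(-j)$ is locally free of rank one, so its extensions by $\mathcal C$ are locally split and are classified by $H^1(X,\mathcal Hom_{\mathcal C}(\mathcal C(-j),\mathcal C))=H^1(X,\mathcal C(j))$. Let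
$$0\to\mathcal C\to\mathcal V\to\mathcal C(-j)\to0$$
have class $c$, let $1_{\mathcal V}$ be the image of $1$, and put $\mathcal C'=\mathcal C'_c=\operatorname{Sym}_{\mathcal C}(\mathcal V)/(1_{\mathcal V}-1)$. Locally $\mathcal V=\mathcal C1_{\mathcal V}\oplus\mathcal Ct$ and $\mathcal C'=\mathcal C[t]$. So $\mathcal C'$ contains $\mathcal C$ and is flat over $\mathcal C$, hence over $\mathcal O_X$.

**Negative degrees.** Let $F_n\subset\mathcal C'$ be the image of $\operatorname{Sym}^n_{\mathcal C}\mathcal V$, locally the polynomials of degree $\le n$ in $t$. Then $F_0=\mathcal C\subset F_1=\mathcal V\subset F_2\subset\cdots$ exhausts $\mathcal C'$, and $F_n/F_{n-1}\cong\mathcal C(-nj)$. For $l<0$ we have $l-nj<0$, because $j\ge0$. So $H^i(\mathcal C(l-nj))=0$ for $i=0,1$, and by induction on $n$ $H^i(F_n(l))=0$ for $i=0,1$. In the colimit, $\mathcal C'\in\mathscr P$.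

**The class dies.** Twist the extension by $j$. In $H^0(\mathcal C)\to H^1(\mathcal C(j))\to H^1(\mathcal V(j))$ the element $1$ maps to $\pm c$, so $c$ dies in $H^1(\mathcal V(j))$, hence in $H^1(\mathcal C'(j))$.

**Base change.** The extension is locally split, so $\mathcal D\otimes_{\mathcal C}\mathcal V$ is the extension of $\mathcal D(-j)$ by $\mathcal D$ of class $c_{\mathcal D}$, and $\operatorname{Sym}$ commutes with base change. $\square$

For $j<0$ the graded pieces would be $\mathcal C(n|j|)$, as in the non-example $\bigoplus_nL^n$, and the argument would break. Classes in negative degree cannot be killed this way, so they must be absent from the start. That is why $H^1(\mathcal C(l))=0$ for $l<0$ is part of the definition.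

**Proposition 4.3.** Every $\mathcal A\in\mathscr P$ admits an injective algebra map $\mathcal A\to\mathcal B$ with $\mathcal B\in\mathscr P$ and $H^1(X,\mathcal B(j))=0$ for all $j\in\mathbb Z$.

*Proof.* For $\mathcal C\in\mathscr P$ let $\mathcal C^+$ be the tensor product over $\mathcal C$ of all $\mathcal C'_c$, with $j\ge0$ and $c\in H^1(X,\mathcal C(j))$. It is the filtered colimit, over finite sets of such classes, of finite tensor products. By the base change statement of Lemma 4.2, tensoring a finite product $\mathcal D$ with one more factor $\mathcal C'_c$ gives $\mathcal D'_{c_{\mathcal D}}$. So all finite products are in $\mathscr P$, and all transition maps are injective. Hence $\mathcal C\to\mathcal C^+$ is injective, $\mathcal C^+\in\mathscr P$, and $H^1(\mathcal C(j))\to H^1(\mathcal C^+(j))$ is zero for $j\ge0$. Let $\mathcal B$ be the colimit of $\mathcal A\to\mathcal A^+\to\mathcal A^{++}\to\cdots$. Then $\mathcal B\in\mathscr P$ and $\mathcal A\to\mathcal B$ is injective. For $j\ge0$, $H^1(\mathcal B(j))$ is a colimit along zero maps, so it is $0$.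 For $j<0$ it is $0$ because $\mathcal B\in\mathscr P$. $\square$

It remains to find an algebra $\mathcal A\in\mathscr P$ in which a given $u\in H^2(X,L^{-1})$ dies.

## 5. Splitting a degree-two class through a rank-two bundle

Fix $0\ne u\in H^2(X,L^{-1})=\operatorname{Ext}^2(L,\mathcal O_X)$. An $H^1$-class is killed by splitting one extension. For an $\operatorname{Ext}^2$-class the idea is to write $u$ as a Yoneda product $\pm v\circ\varepsilon$ of two extensions and to split $v$.

**Step 1: factoring $u$.** The $w_i$ have no common zero, so the evaluation map in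
$$0\to M\to W\otimes\mathcal O_X\xrightarrow{\ \mathrm{ev}\ }L\to0\tag{2}$$
is surjective and $M$ is locally free of rank $2$. Let $\varepsilon\in\operatorname{Ext}^1(L,M)$ be its class. For any $\mathcal F$ we have the connecting map $\partial_{\mathcal F}:\operatorname{Ext}^1(M,\mathcal F)\to\operatorname{Ext}^2(L,\mathcal F)$, natural in $\mathcal F$ and equal, up to sign, to composition with $\varepsilon$. For $\mathcal F=\mathcal O_X$ the neighboring groups are sums of copies of $H^1(\mathcal O_X)=0$ and $H^2(\mathcal O_X)=0$, so $\partial_{\mathcal O_X}$ is an isomorphism. Choose $v\in\operatorname{Ext}^1(M,\mathcal O_X)$ with $\partial_{\mathcal O_X}(v)=u$. Thus $u=\pm v\circ\varepsilon$.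

**Step 2: the algebra $\mathcal A$, and the death of $u$.** Let
$$0\to\mathcal O_X\to\mathcal E\to M\to0\tag{3}$$
be the extension of class $v$, $1_{\mathcal E}$ the image of $1$, and $\mathcal A=\operatorname{Sym}(\mathcal E)/(1_{\mathcal E}-1)$. Locally $\mathcal E=\mathcal O_X1_{\mathcal E}\oplus\mathcal O_Xt_1\oplus\mathcal O_Xt_2$ and $\mathcal A=\mathcal O_X[t_1,t_2]$. So $\mathcal A$ is flat and contains $\mathcal O_X$. The image $F_n$ of $\operatorname{Sym}^n\mathcal E$ (the polynomials of degree $\le n$) is isomorphic to $\operatorname{Sym}^n\mathcal E$, the inclusion $F_{n-1}\subset F_n$ is multiplication by $1_{\mathcal E}$, and $F_n/F_{n-1}=\operatorname{Sym}^nM$.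

The image of $v$ in $\operatorname{Ext}^1(M,\mathcal E)$ is $0$, since the pushout of (3) along $\mathcal O_X\to\mathcal E$ splits. By naturality of $\partial$, $u\mapsto0$ in $\operatorname{Ext}^2(L,\mathcal E)=H^2(X,\mathcal E(-1))$. Composing with $\mathcal E=F_1\to\mathcal A$, **$u\mapsto0$ in $H^2(X,\mathcal A(-1))$.**

*Remark.* In Section 2 we adjoined $T_1,T_2,T_3$ of degree $1$ with $\sum w_iT_i=g\in R_2$. The solutions $T\in L^{\oplus3}$ of this equation form a torsor under $\ker(L^{\oplus3}\to L^2)=M\otimes L$. As $\det M\cong L^{-1}$ and $M$ has rank $2$, $M\otimes L\cong M^\vee$. Such torsors are classified by $H^1(M^\vee)=\operatorname{Ext}^1(M,\mathcal O_X)$, the group that contains $v$. So $\mathcal A$ is an algebra of the same kind. The remark is not used below.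

**Proposition 5.1.** $\mathcal A\in\mathscr P$.

*What has to be overcome.* The pieces $\operatorname{Sym}^nM$ alone do not have the required vanishing: already $H^1(M(-1))\ne0$, by (2) twisted by $L^{-1}$. So $\operatorname{Sym}(M)$, the algebra one would get for $v=0$, is not in $\mathscr P$. What helps is that the extension is nontrivial. For $n=1$: the sequence $H^1(L^{-1})=0\to H^1(\mathcal E(-1))\to H^1(M(-1))\to H^2(L^{-1})$ comes from (3), $H^1(M(-1))=k\varepsilon$, and the last map is $\varepsilon\mapsto\pm v\circ\varepsilon=\pm u\ne0$. Hence $H^1(\mathcal E(-1))=0$. The class that has to survive for $n=1$ is the same class $u$ that dies in $\mathcal A$. The proof reduces all $n$ to this computation.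

*Proof.* Let $l<0$. As $M$ is locally a direct summand of $W\otimes\mathcal O_X$, $\operatorname{Sym}^nM\subset\operatorname{Sym}^nW\otimes\mathcal O_X$. So $H^0(\operatorname{Sym}^nM(l))\subset\operatorname{Sym}^nW\otimes H^0(L^l)=0$, and $H^0(F_n(l))=0$ for all $n$ by induction. We show $H^1(F_n(l))=0$ by induction on $n$; in the colimit this gives the proposition. For $n=0$ it is (i). Let $n\ge1$.

**Step 3: the cohomology of $\operatorname{Sym}^nM$.** Let
$$p_n:\operatorname{Sym}^nW\to\operatorname{Sym}^{n-1}W\otimes W,\qquad a_1\cdots a_n\mapsto\sum_i\Big(\prod_{m\ne i}a_m\Big)\otimes a_i,$$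
and $\delta=(1\otimes\mathrm{ev})\circ p_n$. Then
$$0\to\operatorname{Sym}^nM\to\operatorname{Sym}^nW\otimes\mathcal O_X\xrightarrow{\ \delta\ }\operatorname{Sym}^{n-1}W\otimes L\to0\tag{4}$$
is exact. Indeed, locally $W\otimes\mathcal O_X=M\oplus\mathcal O_Xt$ with $\mathrm{ev}(t)=\ell$ a generator of $L$. Since $\mathrm{ev}(M)=0$, $\delta(\mu t^i)=i\,\mu t^{i-1}\otimes\ell$ for $\mu\in\operatorname{Sym}^{n-i}M$. For $i\ge1$ the integer $i$ is invertible, as $\operatorname{char}k=0$. So $\delta$ is surjective with kernel $\operatorname{Sym}^nM$. Twisting by $L^l$ and using $H^0(L^l)=H^1(L^l)=0$,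
$$\operatorname{Sym}^{n-1}W\otimes H^0(L^{l+1})\xrightarrow{\ \sim\ }H^1(\operatorname{Sym}^nM(l)).\tag{5}$$

**Step 4: $l\le-2$.** The left side of (5) is $0$, so $H^1(F_n(l))=0$ follows from $H^1(F_{n-1}(l))=0$.

**Step 5: $l=-1$, comparison with the case $n=1$.** As $H^1(F_{n-1}(-1))=0$, it suffices that the connecting map $\partial:H^1(\operatorname{Sym}^nM(-1))\to H^2(F_{n-1}(-1))$ of $0\to F_{n-1}\to F_n\to\operatorname{Sym}^nM\to0$ is injective. Consider
$$\operatorname{Sym}^n\mathcal E\to\operatorname{Sym}^{n-1}\mathcal E\otimes\mathcal E\to\operatorname{Sym}^{n-1}M\otimes\mathcal E,\qquad e_1\cdots e_n\mapsto\sum_i\Big(\prod_{m\ne i}\bar e_m\Big)\otimes e_i .$$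
It sends $1_{\mathcal E}e_2\cdots e_n$ to $\bar e_2\cdots\bar e_n\otimes1_{\mathcal E}$, because all other terms contain $\bar1_{\mathcal E}=0$. So it is a morphism from $0\to F_{n-1}\to F_n\to\operatorname{Sym}^nM\to0$ to
$$0\to\operatorname{Sym}^{n-1}M\to\operatorname{Sym}^{n-1}M\otimes\mathcal E\to\operatorname{Sym}^{n-1}M\otimes M\to0,$$
given on the left by the projection $\operatorname{Sym}^{n-1}\mathcal E\to\operatorname{Sym}^{n-1}M$ and on the right by polarization. Compose with $\operatorname{Sym}^{n-1}M\subset\operatorname{Sym}^{n-1}W\otimes\mathcal O_X$ to get a morphism to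
$$0\to\operatorname{Sym}^{n-1}W\otimes\mathcal O_X\to\operatorname{Sym}^{n-1}W\otimes\mathcal E\to\operatorname{Sym}^{n-1}W\otimes M\to0,$$
which is the constant space $\operatorname{Sym}^{n-1}W$ tensored with (3). Let $\kappa:F_{n-1}\to\operatorname{Sym}^{n-1}W\otimes\mathcal O_X$ and $\tilde p:\operatorname{Sym}^nM\to\operatorname{Sym}^{n-1}W\otimes M$ (the restriction of $p_n$) be its outer components, and let $\partial_v:H^1(M(-1))\to H^2(L^{-1})$ be the connecting map of (3) twisted by $L^{-1}$. Then
$$\kappa_*\circ\partial=(1\otimes\partial_v)\circ\tilde p_* .\tag{6}$$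

**Step 6: $\tilde p_*$ is an isomorphism.** The map $p_n$ induces a morphism from (4) to $\operatorname{Sym}^{n-1}W\otimes(2)$, with $\tilde p$ on the left and the identity of $\operatorname{Sym}^{n-1}W\otimes L$ on the right. After twisting by $L^{-1}$, the connecting maps from $\operatorname{Sym}^{n-1}W\otimes H^0(\mathcal O_X)$ to $H^1(\operatorname{Sym}^nM(-1))$ and to $\operatorname{Sym}^{n-1}W\otimes H^1(M(-1))$ are both isomorphisms, because $H^0(L^{-1})=H^1(L^{-1})=0$. They are compatible with $\tilde p_*$, so $\tilde p_*$ is an isomorphism.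

**Step 7: $1\otimes\partial_v$ is injective.** By (2) twisted by $L^{-1}$, $H^1(M(-1))=\operatorname{Ext}^1(L,M)$ is the isomorphic image of $H^0(\mathcal O_X)=k$, spanned by $\varepsilon$. And $\partial_v(\varepsilon)=\pm v\circ\varepsilon=\pm u\ne0$. So $1\otimes\partial_v$ is $s\otimes\varepsilon\mapsto\pm s\otimes u$, which is injective.

By (6), $\kappa_*\partial$ is injective, hence so is $\partial$. $\square$

## 6. From the sheaf to a balanced big Cohen–Macaulay algebra: Theorem A

To test all systems of parameters at once we use a local criterion.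

**Lemma 6.1.** Let $(S,\mathfrak m)$ be a CM local ring and $N$ an $S$-module with $\mathfrak mN\ne N$ and $H^i_{\mathfrak pS_{\mathfrak p}}(N_{\mathfrak p})=0$ for all primes $\mathfrak p$ and all $i<\operatorname{ht}\mathfrak p$. Then every system of parameters of $S$ is $N$-regular.

*Proof.* Let $x_1,\dots,x_d$ be a s.o.p. Assume that $x_1,\dots,x_{r-1}$ is regular on $N$, and put $\bar N=N/(x_1,\dots,x_{r-1})N$. Let $\mathfrak p$ be a prime containing $x_1,\dots,x_{r-1}$. With $N_j=N/(x_1,\dots,x_j)N$, the sequences $0\to N_{j-1}\xrightarrow{x_j}N_{j-1}\to N_j\to0$ localized at $\mathfrak p$ show inductively that $H^i_{\mathfrak p}((N_j)_{\mathfrak p})=0$ for $i<\operatorname{ht}\mathfrak p-j$. So $H^i_{\mathfrak p}(\bar N_{\mathfrak p})=0$ for $i<\operatorname{ht}\mathfrak p-(r-1)$. Suppose $0\ne z\in\bar N$ and $x_rz=0$. Let $\mathfrak p$ be minimal over $\operatorname{Ann}(z)\ni x_1,\dots,x_r$. Then $z/1\ne0$ in $\bar N_{\mathfrak p}$ and it is killed by a power of $\mathfrak p$, so $H^0_{\mathfrak p}(\bar N_{\mathfrak p})\ne0$. But $S$ is CM, so $\operatorname{ht}\mathfrak p\ge r$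 and $H^0_{\mathfrak p}(\bar N_{\mathfrak p})=0$, a contradiction. Finally $(x)N\subset\mathfrak mN\ne N$. $\square$

**Proof of Theorem A.** Assume (i)–(iii) and let $0\ne u\in H^2(X,L^{-1})$. Take $\mathcal A$ from Section 5, take $\mathcal A\to\mathcal B$ from Proposition 4.3, and let $B=\bigoplus_{j\in\mathbb Z}H^0(X,\mathcal B(j))$, an $R$-algebra.

**Step 1: properties of $B$.**

* *$\mathfrak nB\ne B$.* $B_j=0$ for $j<0$ because $\mathcal B\in\mathscr P$. So $\mathfrak nB\subset\bigoplus_{j\ge1}B_j$, while $0\ne1\in B_0$.
* *Depth.* By (1), $H^i_{\mathfrak n}(B)=0$ for $i\le2$, since $H^1(X,\mathcal B(j))=0$ for all $j$.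
* *Flatness off $\mathfrak n$.* $w_i$ is a unit of degree $1$ in $R_{w_i}$, so $R_{w_i}=\Gamma(X_{w_i},\mathcal O_X)[w_i^{\pm1}]$ and $B_{w_i}=\Gamma(X_{w_i},\mathcal B)[w_i^{\pm1}]$. As $\mathcal B$ is flat, $B_{w_i}$ is flat over $R_{w_i}$.
* *$u\mapsto0$.* $u$ dies in $H^2(X,\mathcal A(-1))$, hence in $H^2(X,\mathcal B(-1))=H^3_{\mathfrak n}(B)_{-1}$, by (1).

**Step 2: big Cohen–Macaulayness, for all $d\ge3$ at once.** Let $t=(t_1,\dots,t_{d-3})$ (empty for $d=3$), $S=R[t]_{(\mathfrak n,t)}$ and $N=B[t]_{(\mathfrak n,t)}$. $S$ is CM of dimension $d$. The quotient $B[t]/(\mathfrak n,t)B[t]=B/\mathfrak nB\ne0$ is a vector space over $R[t]/(\mathfrak n,t)=k$, so it is unchanged by the localization, and $N\ne(\mathfrak n,t)N$. We check the hypothesis of Lemma 6.1 for a prime $P\subset(\mathfrak n,t)R[t]$.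

*If $P\not\supset\mathfrak n$*, some $w_i\notin P$, so $B[t]_P$ is flat over the CM ring $R[t]_P$ and $H^i_P(B[t]_P)=H^i_P(R[t]_P)\otimes B[t]_P=0$ for $i<\operatorname{ht}P$.

*If $P\supset\mathfrak n$*, then, as $R[t]/\mathfrak nR[t]=k[t]$ and $k\subset R$, we have $P=\mathfrak nR[t]+\mathfrak qR[t]$ with $\mathfrak q=P\cap k[t]$. In the affine domain $R[t]$, $\operatorname{ht}P=d-\dim R[t]/P=d-\dim k[t]/\mathfrak q=3+\operatorname{ht}\mathfrak q$. Let $g_1,\dots,g_m$ generate $\mathfrak q$. Then $(w,g)R[t]$ has radical $P$, and the Čech complex of $B[t]=B\otimes_kk[t]$ on $w_1,w_2,w_3,g_1,\dots,g_m$ is the tensor product over $k$ of the Čech complexes of $B$ on $w$ and of $k[t]$ on $g$. By Künneth over the field $k$, and because $H=H^3_{\mathfrak n}(B)$ is the only nonzero $H^a_{\mathfrak n}(B)$,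
$$H^i_P(B[t])=H\otimes_kH^{i-3}_{\mathfrak q}(k[t]).$$
Elements of $k[t]\setminus\mathfrak q$ lie outside $P$. So the localization of this module at $P$, which is $H^i_P(B[t]_P)$, is a localization of $H\otimes_kH^{i-3}_{\mathfrak q}(k[t]_{\mathfrak q})$, and this is $0$ for $i-3<\operatorname{ht}\mathfrak q$ because $k[t]_{\mathfrak q}$ is regular. So the hypothesis holds for $i<\operatorname{ht}P$.

By Lemma 6.1, $N$ is a (balanced) big CM $S$-algebra. For $d=3$ it is $B_{\mathfrak n}$.

**Step 3: a nonzero class dies.** By the same Künneth formula,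
$$u\otimes\Big[\frac1{t_1\cdots t_{d-3}}\Big]\in H^3_{\mathfrak n}(R)\otimes_kH^{d-3}_{(t)}(k[t])=H^d_{(\mathfrak n,t)}(R[t])=H^d_{(\mathfrak n,t)}(S)$$
is nonzero. The last equality holds because every element is killed by a power of the maximal ideal $(\mathfrak n,t)$. It maps to $0$ in $H^3_{\mathfrak n}(B)\otimes_kH^{d-3}_{(t)}(k[t])=H^d_{(\mathfrak n,t)}(N)$. By Proposition 3.1(d), $S$ has rational singularities. So $S$ has rational singularities and is not BCM-rational. $\square$

With the examples of Section 2, the conjecture is false in every dimension $d\ge3$.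

**The Veronese ring again.** Let $R=k[x,y,z]^{(3)}$ and $S=k[x,y,z]_{(x,y,z)}$. Then $R_{\mathfrak n}\to S$ is a direct summand, and $S$ is regular, hence BCM-rational by Proposition 1.3, while $R_{\mathfrak n}$ is not BCM-rational. So BCM-rationality does not descend to direct summands in characteristic $0$. Moreover, *no big CM $S$-algebra $C$ receives an $R$-algebra map from $B_{\mathfrak n}$.* Otherwise the injective map $H^3_{\mathfrak n}(R)\to H^3_{\mathfrak n}(S)\to H^3_{\mathfrak n}(C)$ would factor through $H^3_{\mathfrak n}(B_{\mathfrak n})$, where $u$ dies. So the missing step in the first attempt of Section 2 cannot be supplied.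

## 7. Dimension at most two: torsors with no first cohomology

We now prove Theorem B. Its hypothesis on $A$ is only $H^d_{\mathfrak m}(A)\ne0$. The strategy is to show that if one nonzero class dies in $A$, then all of $H^d_{\mathfrak m}(A)$ vanishes. $R$ is normal of dimension $\le2$, hence CM. By Lemma 1.2, big CM algebras have $H^d_{\mathfrak m}\ne0$. So the last sentence of Theorem B follows from the injectivity statement, together with the known implication from BCM-rational to rational singularities.

### 7.1. Dimensions zero and one, and the plane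

*$d=0$.* $R$ is a field and $A=H^0_{\mathfrak m}(A)\ne0$, so $R\to A$ is injective.

*$d=1$.* $R$ is a discrete valuation ring with uniformizer $x$, and the socle of $H^1_{\mathfrak m}(R)=R_x/R$ is spanned by $[1/x]$. If $H^1_{\mathfrak m}(R)\to H^1_{\mathfrak m}(A)$ is not injective, its kernel contains $[1/x]$, so $1/x\in\operatorname{im}(A\to A_x)$. This image is a ring, so it contains all $1/x^n$ and equals $A_x$. Hence $H^1_{\mathfrak m}(A)=0$, a contradiction.

*A regular ring with $d=2$, by hand.* Let $x,y$ generate $\mathfrak m$ and suppose the map is not injective, so $[1/xy]\mapsto0$: there are $\alpha\in A_x$, $\beta\in A_y$ with $1/xy=\alpha+\beta$ in $A_{xy}$. The set $\operatorname{im}A_x+\operatorname{im}A_y$ is not a ring, so we cannot just take powers. Instead put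
$$a=\tfrac1x-y\alpha\ \text{ in }A_x,\quad a=y\beta\ \text{ in }A_y;\qquad b=x\alpha\ \text{ in }A_x,\quad b=\tfrac1y-x\beta\ \text{ in }A_y .$$
The two expressions for $a$ agree in $A_{xy}$, and so do those for $b$. So $a,b$ are functions on $D(x)\cup D(y)\subset\operatorname{Spec}A$, and $xa+yb=1$. Expand $1/(xy)^n=(xa+yb)^{2n-1}/(xy)^n$. Each term has a factor $x^n$ or $y^n$ in the numerator, so it lies in $\operatorname{im}A_y$ or in $\operatorname{im}A_x$. Thus $\operatorname{im}A_x+\operatorname{im}A_y$, an $A$-submodule of $A_{xy}$, contains all $1/(xy)^n$. So it is $A_{xy}$, and $H^2_{\mathfrak m}(A)=0$.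

What happened: the pair $(a,b)$ is a morphism from $D(x)\cup D(y)$ to the *affine* scheme $\{xa+yb=1\}$. It is a torsor under the additive group over the punctured spectrum of $R$: two solutions over a point differ by a multiple of $(-y,x)$. The local solutions $(1/x,0)$ and $(0,1/y)$ differ by $-\frac1{xy}(-y,x)$, so its class is $\pm[1/xy]$. What we used is that this torsor has no $H^1$.

### 7.2. The torsor criterion

Let $(R,\mathfrak m)$ be local of dimension $2$, $U_R=\operatorname{Spec}R\setminus\{\mathfrak m\}$ and $u\in H^2_{\mathfrak m}(R)=H^1(U_R,\mathcal O)$. Let $0\to\mathcal O\to\mathcal E_u\to\mathcal O\to0$ be the extension on $U_R$ of class $u$, and let $T_R=\operatorname{Spec}_{U_R}\operatorname{Sym}(\mathcal E_u)/(1_{\mathcal E_u}-1)$. A morphism $q:\mathsf Q\to U_R$ lifts to $T_R$ iff $\mathcal O\to q^*\mathcal E_u$ has a retraction $q^*\mathcal E_u\to\mathcal O$, that is, iff $q^*u=0$.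

**Lemma 7.1.** If $H^1(T_R,\mathcal O)=0$ and $A$ is an $R$-algebra with $H^2_{\mathfrak m}(A)\ne0$, then $u\not\mapsto0$ in $H^2_{\mathfrak m}(A)$.

*Proof.* Suppose $u\mapsto0$. Let $x,y$ be a s.o.p. of $R$ and $\mathsf Q=D(x)\cup D(y)\subset\operatorname{Spec}A$, so $H^1(\mathsf Q,\mathcal O)=\operatorname{coker}(A_x\oplus A_y\to A_{xy})=H^2_{\mathfrak m}(A)$. The pullback of $u$ to $\mathsf Q$ is $0$, so there is a morphism $\mathsf Q\to T_R$ over $U_R$. As $T_R\to U_R$ is affine, $T_R$ is covered by the affine opens $(T_R)_x$, $(T_R)_y$. As $H^1(T_R,\mathcal O)=0$, each $1/(xy)^n$ is a sum of functions on $(T_R)_x$ and $(T_R)_y$. Pulling back to $\mathsf Q$, $1/(xy)^n\in\operatorname{im}A_x+\operatorname{im}A_y$ for all $n$. The right side is an $A$-submodule of $A_{xy}$, so it is all of $A_{xy}$, and $H^2_{\mathfrak m}(A)=0$, a contradiction. $\square$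

So Theorem B for $d=2$ follows once $H^1(T_R,\mathcal O)=0$ for every $u\ne0$. Rationality will enter in the proof of this.

### 7.3. Reduction to a surface over an algebraically closed field

**Residue field finite over the base.** Let $k$ be the base field. Lift a transcendence basis of $R/\mathfrak m$ over $k$ to $R$. Nonzero polynomials in the lifts are nonzero in $R/\mathfrak m$, hence units of $R$. So the lifts generate a purely transcendental field inside $R$. Replace $k$ by it. Then $R/\mathfrak m$ is finite over $k$, and $R=C_{\mathfrak c}$ with $C\subset R$ a finitely generated $k$-algebra and $\mathfrak c=\mathfrak m\cap C$. Here $C/\mathfrak c\subset R/\mathfrak m$ is a domain algebraic over $k$, so $\mathfrak c$ is maximal.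

**Algebraically closed base.** Let $R'=(C\otimes_k\bar k)_{\mathfrak c'}$ with $\mathfrak c'$ over $\mathfrak c$. Then $R\to R'$ is flat and local, and $\mathfrak mR'=\mathfrak m_{R'}$, because $(C/\mathfrak c)\otimes_k\bar k$ is reduced and finite over $\bar k$. So $\dim R'=2$. Let $Y'$ be the base change to $R'$ of a resolution of $\operatorname{Spec}R$. It is regular: its local rings are flat over regular local rings, with closed fibres localizations of rings $\kappa\otimes_k\bar k$, $\kappa$ a field; these are reduced and integral over $\kappa$, so their localizations at primes are fields. It is proper over $R'$. It is birational: the resolution is an isomorphism where some $0\neq f\in R$ is invertible, and $f$ stays a nonzerodivisor on $R'$ and $\mathcal O_{Y'}$ by flatness. By flat base change $H^0(Y',\mathcal O)=R'$ and $H^i(Y',\mathcal O)=0$ for $i>0$. As $R'$ is local, $Y'$ is connected; being regular, it is integral. So $R'=H^0(Y',\mathcal O)$ is a normal domain, and it has rational singularities. Finally $H^2_{\mathfrak m}(A\otimes_RR')=H^2_{\mathfrak m}(A)\otimes_RR'$,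 and the same for $R$. By faithful flatness, Theorem B for $R'$ and $A\otimes_RR'$ implies it for $R$ and $A$. So we assume $k=\bar k$.

**Geometry.** After shrinking, $V=\operatorname{Spec}C$ is a normal integral affine surface with $o=\mathfrak c$ its only possible singular point. Let $f:\widetilde V\to V$ be a projective resolution, an isomorphism over $V\setminus o$, with $E=f^{-1}(o)_{\rm red}=\bigcup E_i$ a nonempty simple normal crossing (SNC) divisor; if $V$ is smooth, blow up $o$. Let $U=\widetilde V\setminus E=V\setminus o$. The finite $C$-module $H^1(\widetilde V,\mathcal O)$ is supported at $o$, so rationality gives $H^1(\widetilde V,\mathcal O)=0$. Also $H^1(U,\mathcal O)=H^2_o(C)=H^2_{\mathfrak m}(R)$. Textbook facts: $E$ is connected, and the matrix $(E_i\cdot E_j)$ is negative definite. In particular, every principal submatrix is nonsingular.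

Fix $0\ne u\in H^1(U,\mathcal O)=\varinjlim_nH^1(\widetilde V,\mathcal O(nE))$, let $\mathcal E_u$ be the extension of $\mathcal O_U$ by $\mathcal O_U$ of class $u$, and let $T=\operatorname{Spec}_U\operatorname{Sym}(\mathcal E_u)/(1_{\mathcal E_u}-1)$. Then $T_R=T\times_V\operatorname{Spec}R$, and by flat base change **it suffices to show $H^1(T,\mathcal O_T)=0$.**

**The shape of the argument, on the plane.** Let $V=\mathbb A^2$, $\widetilde V$ its blow-up at $o$, $E\cong\mathbb P^1$ and $u=[1/xy]$. On the overlap of the two charts, $1/xy=x^{-2}(y/x)^{-1}$, so $u$ comes from $H^1(\widetilde V,\mathcal O(2E))$, and the restriction to $H^1(E,\mathcal O(2E)|_E)=H^1(\mathbb P^1,\mathcal O(-2))$ is a generator. The corresponding extension of $\mathcal O(-2E)$ by $\mathcal O$ restricts to a nonsplit extension $\mathcal G$ of $\mathcal O_{\mathbb P^1}(2)$ by $\mathcal O_{\mathbb P^1}$. As $H^0(\mathcal G(-2))=\ker(H^0(\mathcal O)\to H^1(\mathcal O(-2)))=0$, this is $\mathcal O(1)\oplus\mathcal O(1)$, which is ample. Positivity along $E$ makes the total space of the projective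 bundle carry an ample line bundle, and $T$ is the complement of the zero set of a section of it, hence affine. In general we extend $u$ over $E$ with poles along a cycle $Z$ that is as small as possible. Three things must be handled: the best $Z$ may have fractional coefficients (we pass to a finite cover); the restricted class must remain nonzero (trace); and on curves with $Z\cdot E_i=0$ one only gets nefness (we correct by a small multiple of another cycle).

### 7.4. An extremal cycle of poles

A real cycle $Z=\sum Z_iE_i$ is *antinef* if $Z\cdot E_i\le0$ for all $i$. For the blow-up of the plane, where $E^2=-1$, these are the $zE$ with $z\ge0$.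

*A nonzero antinef $Z$ has all $Z_i>0$.* Write $Z=Z^+-Z^-$ with $Z^\pm\ge0$ without common components. Then $0\ge Z\cdot Z^-=Z^+\cdot Z^--(Z^-)^2\ge-(Z^-)^2\ge0$, so $Z^-=0$. If some $Z_i=0$, then by connectedness one such $E_i$ meets a component with positive coefficient, so $Z\cdot E_i>0$, a contradiction.

*Nonzero integral antinef cycles exist:* solve $Z\cdot E_i=-1$ for all $i$ over $\mathbb Q$ and clear denominators.

**The minimization.** Let $\mathcal I$ be the set of integral cycles $\Lambda$ with $u\in\operatorname{im}(H^1(\widetilde V,\mathcal O(\Lambda))\to H^1(U,\mathcal O))$. It is upward closed, contains $nE$ for $n\gg0$, and contains no $\Lambda\le0$, since $H^1(\widetilde V,\mathcal O)=0$ and $u\ne0$. This is where rationality is used. Let $\mathcal Z$ be the set of real antinef cycles $Z$ with $\lfloor Z\rfloor\in\mathcal I$ (coefficientwise floor). It contains large multiples of a nonzero integral antinef cycle, and $0\notin\mathcal Z$. It is closed: if $Z^{(m)}\to Z$, then $\lfloor Z^{(m)}\rfloor\le\lfloor Z\rfloor$ for $m\gg0$, and $\mathcal I$ is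 upward closed. As antinef cycles are effective, there is $Z\in\mathcal Z$ with $\sum Z_i$ minimal. Then $Z\ne0$ and all $Z_i>0$. Put $\Lambda=\lfloor Z\rfloor$ and $J=\{j:Z\cdot E_j<0\}$. As $\sum Z_i(Z\cdot E_i)=Z^2<0$, $J\ne\emptyset$.

**Consequences of minimality.** Let $j\in J$. For small $\epsilon>0$, $Z-\epsilon E_j$ is antinef: its product with $E_j$ is $Z\cdot E_j+\epsilon|E_j^2|\le0$, and its products with the other $E_i$ only decrease. By minimality $\lfloor Z-\epsilon E_j\rfloor\notin\mathcal I$. If $Z_j\notin\mathbb Z$, the floor would be $\Lambda\in\mathcal I$ for small $\epsilon$. Hence $Z_j\in\mathbb Z$ and $\Lambda-E_j\notin\mathcal I$. For $i\notin J$, $Z\cdot E_i=0$. Given the integers $Z_j$ $(j\in J)$, this is a nonsingular rational linear system for the other coefficients, so $Z$ is rational.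

Fix $\tilde u\in H^1(\widetilde V,\mathcal O(\Lambda))$ mapping to $u$. For $j\in J$,
$$\tilde u|_{E_j}\ne0\quad\text{in }H^1(E_j,\mathcal O_{E_j}(\Lambda)),\tag{7}$$
since otherwise $\tilde u$ would lift to $H^1(\widetilde V,\mathcal O(\Lambda-E_j))$ and $\Lambda-E_j\in\mathcal I$.

### 7.5. A finite cover on which $Z$ becomes integral

Let $N\ge1$ with $NZ$ integral.

**Lemma 7.2.** There are a normal integral surface $Y$, a finite surjective $h:Y\to\widetilde V$, and effective Cartier divisors $E_i'$ on $Y$ with $h^*E_i=NE_i'$.

*Proof.* Let $\mathcal M$ be ample on $\widetilde V$, and let $\mathcal M_i$ be a power of $\mathcal M$ such that $\mathcal M_i^N(-E_i)$ is globally generated. As $k$ is infinite, there are nonzero sections $h_{i,1},h_{i,2}$ of $\mathcal M_i^N(-E_i)$ without common zero on $E_i$: choose $h_{i,1}$ not identically zero on $E_i$, then $h_{i,2}\ne0$ nonzero at the finitely many zeros of $h_{i,1}|_{E_i}$. Let $1_{E_i}$ be the canonical section of $\mathcal O(E_i)$ and $s_{i,a}=1_{E_i}h_{i,a}\in H^0(\mathcal M_i^N)$. Trivialize the $\mathcal M_i$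 at the generic point, adjoin to the function field $k(\widetilde V)$ an $N$-th root of each $s_{i,a}$, and let $Y$ be the normalization of $\widetilde V$ in the resulting finite extension. It is finite over $\widetilde V$. The roots give rational sections $y_{i,a}$ of $h^*\mathcal M_i$ with $y_{i,a}^N=h^*s_{i,a}$, and these are regular because $Y$ is normal. Near a point of $h^{-1}(E_i)$ some $h_{i,a}$ is a local generator, and there $h^*E_i=\operatorname{div}(h^*s_{i,a})=N\operatorname{div}(y_{i,a})$. Off $h^{-1}(E_i)$, $h^*E_i=0$. So locally $h^*E_i$ is $N$ times an effective Cartier divisor. The latter is unique, since on a normal surface Cartier divisors embed in the torsion-free group of Weil divisors. So the local divisors glue to $E_i'$. $\square$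

Put $D_Y=\sum NZ_iE_i'$, a Cartier divisor with $ND_Y=h^*(NZ)$. Then $D_Y-h^*\Lambda=\sum N(Z_i-\Lambda_i)E_i'$ is an effective Cartier divisor. Let $\tilde u'\in H^1(Y,\mathcal O_Y(D_Y))$ be the image of $\tilde u$. For an irreducible component $\Gamma$ of $h^{-1}(E_i)$ (reduced), let $\tilde\Gamma\to\Gamma$ be its normalization and $g:\tilde\Gamma\to E_i$ the induced finite surjective map of smooth projective curves. Then
$$\deg\mathcal O(-D_Y)|_{\tilde\Gamma}=-(Z\cdot E_i)\deg g .\tag{8}$$

**Lemma 7.3.** If $j\in J$ and $\Gamma$ is a component of $h^{-1}(E_j)$, then $\tilde u'|_{\tilde\Gamma}\ne0$ in $H^1(\tilde\Gamma,\mathcal O(D_Y)|_{\tilde\Gamma})$.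

*Proof.* As $Z_j\in\mathbb Z$, $D_Y-h^*\Lambda=\sum_{i\ne j}N(Z_i-\Lambda_i)E_i'$. It does not contain $\Gamma$, because $h(\Gamma)=E_j\not\subset E_i$ for $i\ne j$. Its pullback $\Theta$ to $\tilde\Gamma$ is an effective divisor. As $NE_i'$ pulls back to $g^*(E_i|_{E_j})$, we have $\Theta=g^*\Delta$ as $\mathbb Q$-divisors, with $\Delta=\sum_{i\ne j}(Z_i-\Lambda_i)E_i|_{E_j}$. Because $E$ is SNC, each point of $E_j$ lies on at most one other $E_i$, transversally. So the coefficients of $\Delta$ lie in $[0,1)$. We have $\mathcal O(D_Y)|_{\tilde\Gamma}=g^*\mathcal O_{E_j}(\Lambda)\otimes\mathcal O(\Theta)$, and $\tilde u'|_{\tilde\Gamma}$ is the image of $\tilde u|_{E_j}$ under the map induced by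
$$\mathcal O_{E_j}\to g_*\mathcal O_{\tilde\Gamma}\subset g_*\mathcal O_{\tilde\Gamma}(\Theta),$$
tensored with $\mathcal O_{E_j}(\Lambda)$. We split this map by the trace.

*The trace maps $g_*\mathcal O_{\tilde\Gamma}(\Theta)$ into $\mathcal O_{E_j}$.* Let $s$ be a section near $p\in E_j$ and $\tau$ a uniformizer at $p$. With $e_q$ the ramification index at $q\mapsto p$, $\operatorname{ord}_q(\tau s)\ge e_q-e_q\Delta_p>0$ for all such $q$. So $\tau s$ is nilpotent modulo $\tau$ in the free $\mathcal O_{E_j,p}$-algebra $(g_*\mathcal O_{\tilde\Gamma})_p$. The trace of a nilpotent endomorphism is $0$, so $\operatorname{Tr}(\tau s)\in\tau\mathcal O_{E_j,p}$, i.e. $\operatorname{Tr}(s)\in\mathcal O_{E_j,p}$.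

The composite $\mathcal O_{E_j}\to g_*\mathcal O_{\tilde\Gamma}(\Theta)\to\mathcal O_{E_j}$ is multiplication by $\deg g\ne0$ in $k$. So $H^1(E_j,\mathcal O(\Lambda))\to H^1(\tilde\Gamma,\mathcal O(D_Y)|_{\tilde\Gamma})$ is injective, and (7) gives the claim. $\square$

### 7.6. An ample line bundle on the projective bundle

Let $0\to\mathcal O_Y\to\mathcal E\to\mathcal O_Y(-D_Y)\to0$ have class $\tilde u'$. Let $\pi:\mathbb P=\operatorname{Proj}\operatorname{Sym}\mathcal E\to Y$, whose points over $Y$ are line bundle quotients of $\mathcal E$, and $\xi=\mathcal O(1)$. For $\Gamma$ a component of $h^{-1}(E_i)$ let $\mathbb P_{\tilde\Gamma}=\mathbb P(\mathcal E|_{\tilde\Gamma})$, a smooth projective surface with fibre class $\mathsf f$ over $\tilde\Gamma$. On it $\xi\cdot\mathsf f=1$, and by (8)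
$$\xi^2=\deg\mathcal E|_{\tilde\Gamma}=-(Z\cdot E_i)\deg g .\tag{9}$$

Let $\mathsf C\subset\mathbb P_{\tilde\Gamma}$ be an irreducible curve that is not a fibre, with normalization $\tilde{\mathsf C}$. Then $\mathcal Q=\xi|_{\tilde{\mathsf C}}$ is a line bundle quotient of $\mathcal E|_{\tilde{\mathsf C}}$, which is an extension of a line bundle $\mathcal N$ by $\mathcal O$, where $\deg\mathcal N$ is a positive multiple of (9).

**Step 1: for $i\notin J$, $\xi$ is nef on $\mathbb P_{\tilde\Gamma}$ and $\xi^2=0$.** Here $\deg\mathcal N=0$. Either $\mathcal O\to\mathcal Q$ is nonzero and $\deg\mathcal Q\ge0$, or $\mathcal Q$ is a quotient of $\mathcal N$, hence equal to it, of degree $0$. So $\xi\cdot\mathsf C\ge0$.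

**Step 2: for $i\in J$, $\xi$ is ample on $\mathbb P_{\tilde\Gamma}$.** Now $\xi^2>0$ and $\deg\mathcal N>0$. The extension $\mathcal E|_{\tilde{\mathsf C}}$ is nonsplit: its class is the pullback of $\tilde u'|_{\tilde\Gamma}\ne0$ (Lemma 7.3), and pullback along the finite map $\tilde{\mathsf C}\to\tilde\Gamma$ is injective on $H^1$ of line bundles, by the trace in characteristic $0$. Suppose $\deg\mathcal Q\le0$. If $\mathcal O\to\mathcal Q$ is zero, then $\mathcal Q=\mathcal N$ has positive degree, a contradiction. Otherwise $\mathcal O\to\mathcal Q$ is nonzero with $\deg\mathcal Q\le0$, hence an isomorphism, and it splits the extension, a contradiction. So $\xi\cdot\mathsf C>0$, and $\xi$ is ample by Nakai–Moishezon.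

**Step 3: a correcting cycle.** There is a rational cycle $G=\sum g_iE_i$ with all $g_i>0$ and $G\cdot E_i>0$ for $i\notin J$. First put $g_j=1$ for $j\in J$ and solve $G\cdot E_i=0$ for $i\notin J$, a nonsingular system. Write $G=G^+-G^-$ with $G^\pm\ge0$ without common components. $G^-$ is supported outside $J$, so $0=G\cdot G^-=G^+\cdot G^--(G^-)^2$ with both summands $\ge0$, which gives $G^-=0$. If some $g_i=0$, then $i\notin J$, and by connectedness one such $E_i$ meets a component with positive coefficient, so $G\cdot E_i>0$, a contradiction. So all $g_i>0$. Now add $\delta F$, with $F$ the rational cycle supported on the $E_i$, $i\notin J$, such that $F\cdot E_i=1$ for $i\notin J$, and with $\delta>0$ small and rational.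

**Step 4: ampleness over each component.** Let $h^*G=\sum Ng_iE_i'$ and let $\lambda>0$ be a small rational number. The class $\eta=\xi+\lambda\pi^*h^*G$ is ample on each $\mathbb P_{\tilde\Gamma}$. For $i\notin J$, $\eta\equiv\xi+a\mathsf f$ with $a=\lambda\deg g\,(G\cdot E_i)>0$, so $\eta^2=2a>0$, $\eta\cdot\mathsf f=1$, and $\eta\cdot\mathsf C\ge a\,\mathsf f\cdot\mathsf C>0$ for $\mathsf C$ not a fibre; Nakai–Moishezon applies. For $i\in J$, $\xi$ is ample and $\lambda$ is small. There are finitely many $\Gamma$, so one $\lambda$ works for all.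

**Step 5: ampleness on $\mathbb P$.** Let $m\ge1$ be such that all $m\lambda Ng_i\in\mathbb Z$, and let $\mathcal L=\xi^m\otimes\pi^*\mathcal O_Y(m\lambda h^*G)$. On a proper scheme, ampleness may be checked on the reduced irreducible components and after finite surjective pullback. The components of the fibre of $\mathbb P\to V$ over $o$ are the $\mathbb P(\mathcal E|_\Gamma)$, and $\mathbb P_{\tilde\Gamma}\to\mathbb P(\mathcal E|_\Gamma)$ is finite and surjective. So by Step 4 $\mathcal L$ is ample on the fibre over $o$. The fibre over a closed point $v\ne o$ is a $\mathbb P^1$-bundle over a finite scheme, on which $\mathcal L=\xi^m$ is ample. By EGA III 4.7.1, $\mathcal L$ is ample over a neighborhood of every closed point of $V$, hence relative to $V$, and so it is ample since $V$ is affine.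

### 7.7. The torsor has no first cohomology

**Step 1: an affine complement.** Let $D\subset\mathbb P$ be the zero scheme of the section $1\in\Gamma(Y,\mathcal O_Y)\to\Gamma(Y,\mathcal E)=\Gamma(\mathbb P,\xi)$. The $m$-th power of this section times the canonical section of $\pi^*\mathcal O_Y(m\lambda h^*G)$ is a section $s$ of $\mathcal L$ with zero set $D\cup\pi^{-1}h^{-1}(E)$, because all $g_i>0$. A power of $\mathcal L$ is $\mathcal O(1)$ for a closed embedding $\mathbb P\subset\mathbb P^n_V$, and a high power of $s$ extends to a section of some $\mathcal O(b)$ on $\mathbb P^n_V$. So the nonvanishing locus of $s$ is closed in an affine scheme. Hence $\mathbb P\setminus(D\cup\pi^{-1}h^{-1}(E))$ is affine.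

**Step 2: it is a cover of $T$.** Let $Y_U=h^{-1}(U)$. On $Y_U$ we have $D_Y=0$, and $\mathcal E|_{Y_U}$ has class the pullback of $u$, so $\mathcal E|_{Y_U}=h^*\mathcal E_u$. The complement of $D$ in $\mathbb P|_{Y_U}$ parametrizes the quotients $\mathcal E\to\mathcal Q$ with $\mathcal O\to\mathcal Q$ an isomorphism, i.e. the retractions $h^*\mathcal E_u\to\mathcal O$. So the affine scheme of Step 1 is $T\times_UY_U$.

**Step 3: descent to $T$.** Since $U$ is normal and $h:Y_U\to U$ is finite and surjective, the trace divided by the degree splits $\mathcal O_U\to h_*\mathcal O_{Y_U}$. Pulling back along the flat map $T\to U$, $\mathcal O_T$ is a direct summand of the pushforward of $\mathcal O_{T\times_UY_U}$ along a finite map. The latter has $H^1=0$ because $T\times_UY_U$ is affine. Hence $H^1(T,\mathcal O_T)=0$.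

By flat base change $H^1(T_R,\mathcal O)=0$, and by Lemma 7.1 $u\not\mapsto0$ in $H^2_{\mathfrak m}(A)$. As $u\ne0$ was arbitrary, Theorem B is proved. $\square$

## 8. A hyperplane section decides: Theorem C

Let $(X,L)$ satisfy (i) and (ii). Rationality of $R_{\mathfrak n}$ is Proposition 3.1(d). By Serre duality $H^2(X,L^{-1})$ is dual to $H^0(X,\omega_X\otimes L)$. If this is nonzero, $R_{\mathfrak n}$ is not BCM-rational by Theorem A. Now assume $H^2(X,L^{-1})=0$. By the surjections in Proposition 3.1(d),
$$H^2(X,L^i)=0\quad\text{for all }i\ge-1.\tag{10}$$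
We cut down to dimension $2$ and apply Theorem B.

**Step 1: a rational hyperplane section.** By Bertini ($\operatorname{char}k=0$, $k$ infinite, $L$ globally generated) choose $f\in H^0(X,L)$ with smooth zero divisor $C$. From $0\to L^{-1}\to\mathcal O_X\to\mathcal O_C\to0$ and $H^0(L^{-1})=H^1(L^{-1})=0$ we get $H^0(\mathcal O_C)=k$, so $C$ is a smooth connected projective curve, and $L|_C$ is ample and globally generated. For $j\ge0$ the sequence $0\to L^{j-1}\to L^j\to L^j|_C\to0$ and (i) give
$$R/fR=\bigoplus_{j\ge0}H^0(C,L^j|_C),$$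
and $H^1(X,L^j)\to H^1(C,L^j|_C)\to H^2(X,L^{j-1})$ with (i) and (10) gives $H^1(C,L^j|_C)=0$. Proposition 3.1(a),(c) with $e=1$, applied to $(C,L|_C)$, shows that $(R/fR)_{\mathfrak n}$ is a $2$-dimensional local ring with rational singularities.

**Step 2: lifting injectivity from $R/f$ to $R$.** Let $B$ be a big CM $R_{\mathfrak n}$-algebra. Any s.o.p. of $(R/f)_{\mathfrak n}$ lifts and, preceded by $f$, forms a s.o.p. of $R_{\mathfrak n}$. So it is regular on $B/fB$, and $B/fB$ is a big CM $(R/f)_{\mathfrak n}$-algebra. By Theorem B, $H^2_{\mathfrak n}(R/f)\to H^2_{\mathfrak n}(B/fB)$ is injective. Consider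
$$0\to R\xrightarrow{f}R\to R/f\to0,\qquad 0\to B\xrightarrow{f}B\to B/fB\to0 .$$
Since $H^2_{\mathfrak n}(B)=0$, $H^2_{\mathfrak n}(B/fB)\to H^3_{\mathfrak n}(B)$ is injective. Since $R$ is CM, $H^2_{\mathfrak n}(R/f)=\operatorname{Ann}_{H^3_{\mathfrak n}(R)}(f)$ in the same way, compatibly. So $H^3_{\mathfrak n}(R)\to H^3_{\mathfrak n}(B)$ is injective on $\operatorname{Ann}(f)$. Let $K$ be its kernel. If $0\ne\kappa\in K$, then $\kappa$ is killed by a power of $f$, and the last nonzero $f^a\kappa$ is a nonzero element of $K\cap\operatorname{Ann}(f)$, a contradiction. So $K=0$. As $B$ was arbitrary, $R_{\mathfrak n}$ is BCM-rational.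

**Step 3: Veronese rings.** The pairs $(\mathbb P^2,\mathcal O(r))$, $r\ge1$, satisfy (i) and (ii), with $R=k[x,y,z]^{(r)}$, and $H^0(\mathbb P^2,\omega\otimes\mathcal O(r))=H^0(\mathcal O(r-3))=0$ if and only if $r\le2$. $\square$
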